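# Hodge ideals of nearby divisors: bounding all of them by one divisor

## 1. The divisor $yf+\sum_l w_lz_l^p$ and its slices

Let $X$ be a smooth affine irreducible complex variety, $0\neq f\in\mathcal O(X)$, let $\mathfrak a=(a_1,\dots,a_N)\subseteq\mathcal O(X)$ be an ideal with $N\ge1$ chosen generators, and let $p\ge2$ be an integer. On
$$T=X\times\mathbb A^N_z\times\mathbb A^N_w\times\mathbb A^1_y\qquad\text{consider}\qquad G=yf+\sum_{l=1}^Nw_lz_l^p .\tag{1}$$

Here is what $G$ is for. Suppose $g$ is a function on $X$ that is close to a multiple of $f$ in the $\mathfrak a$-adic sense, $g\in(f)+\mathfrak a^q$ with $q=N(p-1)+1$. A product of $q$ of the generators $a_l$ contains some $a_l$ at least $p$ times, so $\mathfrak a^q\subseteq(a_1^p,\dots,a_N^p)$ and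
$$g=h_0f+\sum_{l=1}^Nh_la_l^p .\tag{2}$$
Substituting $z_l=a_l$, $w_l=h_l$, $y=h_0$ turns $G$ into $g$. So $G$, which does not know $g$, restricts to $g$ on the graph of a map $X\to\mathbb A^{2N+1}$. Every divisor close to $\mathrm{div}(f)$ is a slice of the one divisor $\mathrm{div}(G)$. For Hodge ideals, passing to a slice can only make the ideal smaller. Hence a single upper bound for the Hodge ideal of $\mathrm{div}(G)$ gives an upper bound for all nearby divisors at once.

The problem this solves is the following; it comes from Mircea Mustaţă, Sebastian Olano, and Mihnea Popa, "Local vanishing and Hodge filtration for rational singularities", arXiv:1703.06704 (2017). For a reduced effective divisor $D$ on a smooth complex variety $X$, the Hodge filtration on $\mathcal O_X(*D)$, the sheaf of functions with arbitrary poles along $D$, has the form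
$$F_k\mathcal O_X(*D)=I_k(D)\otimes_{\mathcal O_X}\mathcal O_X\big((k+1)D\big),\qquad k\ge0,$$
and the coherent ideal $I_k(D)\subseteq\mathcal O_X$ is called the $k$-th **Hodge ideal** of $D$. Given $D$, $k$, a point $x$ and $r\ge1$, is there a $q(r)$ such that every reduced effective $E$ with $\mathcal O_X(-E)\subseteq\mathcal O_X(-D)+\mathfrak m_x^{q(r)}$ satisfies $I_k(E)\subseteq I_k(D)+\mathfrak m_x^r$? In words: if the equation of $E$ agrees with a multiple of that of $D$ to high order at $x$, is $I_k(E)$ contained in $I_k(D)$ to high order at $x$? The answer is yes, for any coherent ideal in place of $\mathfrak m_x$, and with an explicit $q(r)$. In the statement, $B_f$, $F_k$, $V^\alpha$ and the integer $\ell$ are those recalled in Section 2.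

**Theorem.** Let $D$ be a reduced effective divisor on a smooth complex variety $X$, $k\ge0$, and $\mathfrak a\subseteq\mathcal O_X$ a coherent ideal. For every $r\ge1$ there is $q(r)\ge1$ such that for every reduced effective divisor $E$ with $\mathcal O_X(-E)\subseteq\mathcal O_X(-D)+\mathfrak a^{q(r)}$ we have $I_k(E)\subseteq I_k(D)+\mathfrak a^r$.

If $X$ is affine irreducible, $D=\mathrm{div}(f)$, $\mathfrak a=(a_1,\dots,a_N)$ with $N\ge1$, and $\eta\in(0,1]$ satisfies
$$F_kB_f\cap V^\alpha B_f=F_kB_f\cap V^1B_f\quad\text{for all }1-\eta<\alpha\le1\tag{3}$$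
($\eta=1/\ell$ is possible), one may take
$$q(r)=N(p-1)+1,\qquad p=\max\Big\{r+k+1,\ \Big\lfloor\frac{r+k+N-1}{\eta}\Big\rfloor+1\Big\}.\tag{4}$$

The case $\mathfrak a=\mathfrak m_x$ answers the question. The second assertion implies the first. Indeed, cover $X$ by finitely many affine irreducible opens on which $D$ is principal. On each, $\mathfrak a$ has finitely many generators (allow $a_1=0$ if $\mathfrak a=0$), and the second assertion remains true for any larger $q$, since the hypothesis on $E$ only gets stronger. Take the maximum of the finitely many values. From now on $X$ is affine irreducible, and $f,a_l,N,\eta,p$ are as in the second assertion. Note that $p\ge2$.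

## 2. Hodge ideals through the $V$-filtration

On affine varieties we write $\mathcal O_X$, $\mathcal D_X$ for rings of global sections.

**Definition ($B_f$).** Let $B_f=\bigoplus_{j\ge0}\mathcal O_X\partial_t^j\delta$, the push-forward of $\mathcal O_X$ under the graph embedding of $f$. For $\xi\in\mathrm{Der}(\mathcal O_X)$ the actions are
$$\xi(v\partial_t^j\delta)=\xi(v)\partial_t^j\delta-\xi(f)v\,\partial_t^{j+1}\delta,\qquad t(v\partial_t^j\delta)=fv\,\partial_t^j\delta-jv\,\partial_t^{j-1}\delta ,\tag{5}$$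
and $\partial_t$ acts in the obvious way. Put $F_kB_f=\bigoplus_{0\le j\le k}\mathcal O_X\partial_t^j\delta$.

For a decreasing $\mathbb Q$-indexed filtration $U^\bullet$ write $U^{>\gamma}=\bigcup_{\gamma'>\gamma}U^{\gamma'}$. The Kashiwara–Malgrange filtration $V^\bullet=V^\bullet B_f$ has the following standard properties (Kashiwara, Malgrange, M. Saito).

* **(V1)** $V^\bullet$ is decreasing, exhaustive and indexed by $\mathbb Q$. For some integer $\ell\ge1$ it is constant on each $(\frac i\ell,\frac{i+1}\ell]$, $i\in\mathbb Z$. Each $V^\alpha$ is a finitely generated $\mathcal D_X\langle t,\partial_tt\rangle$-submodule of $B_f$.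
* **(V2)** $tV^\alpha\subseteq V^{\alpha+1}$, with equality for $\alpha>0$, and $\partial_tV^\alpha\subseteq V^{\alpha-1}$.
* **(V3)** $\partial_tt-\alpha$ is nilpotent on $V^\alpha/V^{>\alpha}$. (We use only local nilpotency: each element is killed by a power.)
* **(V4)** $\mathcal O_X\delta\subseteq V^{>0}B_f$.

Property (V1) shows that $\eta=1/\ell$ satisfies (3). Lemma 1 below, applied in both directions, shows that (V1)–(V3) determine $V^\bullet$. So to recognize $V^\bullet$ it is enough to check these three.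

**Example (a smooth divisor).** Let $X=\mathbb A^1$, $f=x$. By (5), $\partial_x(\partial_t^j\delta)=-\partial_t^{j+1}\delta$, so $\partial_t^j\delta=(-\partial_x)^j\delta$ and $B_f=\mathcal D_X\delta$. Put $V^\alpha=B_f$ for $\alpha\le1$ and $V^\alpha=t^mB_f$ for $m<\alpha\le m+1$, $m\ge1$. Since $t$ commutes with $\mathcal D_X$, $t^mB_f=\mathcal D_Xt^m\delta$ is finitely generated. From $\partial_tt\cdot t^m=t^m(\partial_tt+m)$ it is stable under $\partial_tt$, and $\partial_tt^mB_f=t^{m-1}(\partial_tt+m-1)B_f\subseteq t^{m-1}B_f$ for $m\ge1$. Finally $(\partial_tt-(m+1))t^m=t^m(\partial_tt-1)=t^{m+1}\partial_t$, so $\partial_tt-(m+1)$ is zero on $V^{m+1}/V^{m+2}$, and all other graded pieces vanish. So this is the $V$-filtration, and $V^1=B_f$.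

We use three results on Hodge ideals.

* **(H1)** (Mustaţă–Popa, *Hodge ideals for $\mathbb Q$-divisors, $V$-filtration, and minimal exponent*, Forum Math. Sigma 2020, Theorem A′ with $\alpha=1$.) If $D=\mathrm{div}(f)$ is reduced,
$$I_k(D)=\Big\{\sum_{j=0}^kj!\,f^{k-j}v_j\ :\ \sum_{j=0}^kv_j\partial_t^j\delta\in V^1B_f\Big\}.$$
* **(H2)** (Mustaţă–Popa, *Restriction, subadditivity, and semicontinuity theorems for Hodge ideals*, IMRN 2018, Theorem A.) If $D$ is reduced effective on smooth $X$, and $Y\subset X$ is a smooth irreducible divisor with $Y\not\subseteq\mathrm{Supp}\,D$ and $D|_Y$ reduced, then $I_k(D|_Y)\subseteq I_k(D)\cdot\mathcal O_Y$.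
* **(H3)** (Mustaţă–Popa, *Hodge ideals*, Memoirs AMS.) Hodge ideals are local, and $I_k(\pi^*D)=I_k(D)\cdot\mathcal O_{X'}$ for $\pi:X'\to X$ smooth, in particular étale.

**Examples.** For $f=x$ on $\mathbb A^1$ we have $\partial_t^k\delta\in V^1$, so (H1) gives $k!\in I_k(D)$, that is, $I_k(D)=\mathcal O_X$. For $k=0$ one has $I_0(D)=\mathcal I(X,(1-\epsilon)D)$, $0<\epsilon\ll1$, a multiplier ideal. For the node $\{xy=0\}\subset\mathbb A^2$ use the standard formula $F_k\mathcal O_X(*D)=F_k\mathcal D_X\cdot\mathcal O_X(D)$ for simple normal crossings: $F_1$ is generated over $\mathcal O_X$ by $\frac1{xy},\frac1{x^2y},\frac1{xy^2}$, and multiplying by $(xy)^2$ gives $I_1=(xy,y,x)=(x,y)$.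

We shall often argue by taking the last index at which an element lies in a filtration.

**Existence of jumps.** Let $U^\bullet$ be an exhaustive decreasing filtration, constant on each $(\frac iM,\frac{i+1}M]$. If $v\notin U^\gamma$, the set $\{i\in\mathbb Z:v\in U^{i/M}\}$ is nonempty by exhaustiveness and bounded above since $v\notin U^\gamma$. Let $i$ be its largest element and $\beta=i/M$. Then $v\in U^\beta$, while $v\notin U^{(i+1)/M}=U^{>\beta}$. So $\beta$ is the largest index with $v\in U^\beta$, and $\beta<\gamma$. The filtration need not be separated.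

## 3. Lines in the plane, a perturbed cusp, and the node

**$d$ lines, $k=0$.** Let $f$ be a product of $d\ge2$ pairwise non-proportional linear forms on $\mathbb A^2$ and $\mathfrak m$ the ideal of the origin. Blow up the origin, with exceptional curve $F$; the relative canonical divisor is $F$ and the pull-back of $D$ is $dF$ plus the strict transforms, with normal crossings. So $I_0(D)$ is the push-forward of $\mathcal O(F-(d-1)F)$, that is, $I_0(D)=\mathfrak m^{d-2}$. Let $E$ be reduced with equation $g\in(f)+\mathfrak m^d$; then $g$ has multiplicity $e\ge d$ at the origin. On a log resolution of $E$ that factors through the blow-up, the strict transform of $F$ imposes on $h\in I_0(E)$ the condition $\mathrm{ord}_F(h)\ge(e-1)-1\ge d-2$. So $I_0(E)\subseteq\mathfrak m^{d-2}=I_0(D)$ near the origin. Away from the origin $\mathfrak m^r$ is the unit ideal and there is nothing to prove. Here $q=d$ works for every $r$.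

**The cusp in three variables, $k=0$.** Let $X=\mathbb A^3$, $f=x^2+y^3$, $\mathfrak a=(z)$. We use Howald's theorem for nondegenerate polynomials. For a polynomial of the form $x^2+y^3$ or $x^2+y^3+z^n$ and $c<1$, a monomial $x^iy^jz^d$ lies in the multiplier ideal at the origin with exponent $c$ if and only if $\frac{i+1}2+\frac{j+1}3>c$, respectively $\frac{i+1}2+\frac{j+1}3+\frac{d+1}n>c$. So $I_0(D)=(x,y)$: here $1$ has value $\frac56$, which fails for $c$ near $1$, while $x$ and $y$ have values $\frac43$ and $\frac76$. Now let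
$$E=\{x^2+y^3+z^{6r}=0\}.$$
Its only singular point is the origin, so it is reduced, and $\mathcal O_X(-E)\subseteq\mathcal O_X(-D)+(z)^{6r}$. The monomial $z^{r-1}$ has value $\frac12+\frac13+\frac r{6r}=1$, so it lies in $\mathcal I(X,cE)$ for every $c<1$ (away from the origin $E$ is smooth and there is no condition). Hence $z^{r-1}\in I_0(E)$, while
$$z^{r-1}\notin(x,y,z^r)=I_0(D)+(z)^r .$$
So here $q=6r$ is not enough: $I_0(E)$ really is larger than $I_0(D)$, and $q(r)$ has to grow with $r$.

**The node, $k=1$.** The inclusion cannot be reversed. Take $D=\{x=0\}$, $E=\{xy=0\}$ in $\mathbb A^2$. Then $\mathcal O(-E)\subseteq\mathcal O(-D)$, so the hypothesis holds at the origin for every $q$. But $I_1(D)=\mathcal O$, while $I_1(E)+\mathfrak m_0^r=(x,y)$ for every $r\ge1$, so $I_1(D)\not\subseteq I_1(E)+\mathfrak m_0^r$.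

## 4. Where valuations and one-parameter families stop

For $k=0$ one would first try to repeat the argument with the lines: $I_0(D)$ is cut out by orders of vanishing along finitely many divisors over $X$, so compare these orders for $f$ and $g$. This is fine for divisors whose center is $x$, because $\mathfrak m_x$-adic closeness controls the orders there. It breaks down for centers through $x$ of positive dimension. In the cusp example the condition $I_0(D)=(x,y)$ comes from the weights $(3,2)$ in $(x,y)$, with center the $z$-axis; the order of $f$ is $6$, and that of $x^2+y^3+z^{6r}$ is $0$. For $k\ge1$, moreover, (H1) is not a condition on orders of vanishing.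

The second natural attempt is to deform: for $g=f+h$ with $h$ of high order, put $G_1=f+sh$ on $X\times\mathbb A^1_s$. When (H2) applies at $s=0$ it gives $I_k(D)\subseteq I_k(\mathrm{div}\,G_1)\cdot\mathcal O_{\{s=0\}}$. This bounds the ideal of the family from below, and we want an upper bound for $I_k(E)$. At $s=1$ it gives $I_k(E)\subseteq I_k(\mathrm{div}\,G_1)\cdot\mathcal O_{\{s=1\}}$, which has the right direction, but now we know nothing about $I_k(\mathrm{div}\,G_1)$ from above, and $G_1$ changes with $h$.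

What (H2) can do is transport an upper bound from an ambient divisor down to a slice. So we need an ambient divisor that is independent of $E$ and explicit enough to be bounded from above. That is $G$ of (1). Where $y$ and all $w_l$ are nonzero, extracting $p$-th roots makes $G$ a unit times the **suspension** $f+\sum_lz_l^p$. So the central task is to bound $I_k$ of $f+\sum z_l^p$ from above, which by (H1) means bounding $V^1$ from above. We need a tool for that, and then a candidate filtration.

## 5. A filtration that contains $V$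

**Lemma 1.** Let $Y$ be smooth affine irreducible, $0\ne g\in\mathcal O(Y)$, and $U^\bullet$ a decreasing $\mathbb Q$-indexed filtration of $B_g$ by subspaces such that

1. $\bigcup_\gamma U^\gamma=B_g$;
2. each $U^\gamma$ is stable under $\mathcal D_Y$ and $\partial_tt$, and $tU^\gamma\subseteq U^{\gamma+1}$;
3. for some integer $M\ge1$, $U^\bullet$ is constant on each $(\frac iM,\frac{i+1}M]$;
4. $\partial_tt-\gamma$ is locally nilpotent on $U^\gamma/U^{>\gamma}$.

Then $V^\gamma B_g\subseteq U^\gamma$ for all $\gamma$.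

*Proof.*

**Step 1: a crude inclusion far out.** Fix $\gamma_0>0$. The module $V^{\gamma_0}$ has finitely many generators over $\mathcal D_Y\langle t,\partial_tt\rangle$. By condition 1 they lie in one $U^{\beta_0}$, and by condition 2 that space is stable under $\mathcal D_Y$, $t$, $\partial_tt$. So $V^{\gamma_0}\subseteq U^{\beta_0}$. By (V2), $V^{\gamma_0+m}=t^mV^{\gamma_0}\subseteq U^{\beta_0+m}$ for all integers $m\ge0$.

**Step 2: correct it by eigenvalues.** Let $v\in V^\gamma$ and suppose $v\notin U^\gamma$. Let $\beta<\gamma$ be the largest index with $v\in U^\beta$; then $v\notin U^{>\beta}$. Choose $m$ with $\beta_0+m>\beta$. By (V1), $V^\bullet$ has finitely many jumps in $[\gamma,\gamma_0+m)$. Applying for each of them, in increasing order, a suitable power of $\partial_tt-(\text{jump})$, we get from (V3) a nonzero polynomial $P$ with all roots $\ge\gamma>\beta$ and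
$$P(\partial_tt)v\in V^{\gamma_0+m}\subseteq U^{\beta_0+m}\subseteq U^{>\beta}$$
(with $P=1$ if $\gamma\ge\gamma_0+m$). By condition 4, $(\partial_tt-\beta)^Kv\in U^{>\beta}$ for some $K$. Since $P(s)$ and $(s-\beta)^K$ are coprime, $AP+B(s-\beta)^K=1$ for some polynomials $A,B$. Apply this identity with $s=\partial_tt$ to $v$. As $U^{>\beta}$ is $\partial_tt$-stable, $v\in U^{>\beta}$, a contradiction. $\square$

## 6. Inverting $\partial_t$

Let $g=f+\sum z_l^p$. We want a filtration on $B_g$ built from $V^\bullet B_f$ and from the powers of $z$, as a direct sum. In $B_f$ itself this does not work, as the smallest case shows. Take $N=1$, $p=2$, $g=f+z^2$. The derivative $\partial_z$ acts by $\partial_z(z^b\delta)=bz^{b-1}\delta-2z^{b+1}\partial_t\delta$, so it is natural to factor out $\partial_t$ and use the operator $L=\partial_t^{-1}\frac{\partial}{\partial z}-2z$ to climb up from $1$: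
$$L1=-2z,\qquad L^21=4z^2-2\partial_t^{-1},\qquad\text{so}\qquad z^2=\tfrac14L^21+\tfrac12\partial_t^{-1}\cdot1 .$$
Expressing $z^2\delta$ requires $\partial_t^{-1}\delta$, which is not in $B_f$. So we invert $\partial_t$ and extend $V^\bullet$.

**Definition.** Let $\tilde B_f=\mathcal O_X[\partial_t,\partial_t^{-1}]\delta=B_f\oplus N_-$ with $N_-=\bigoplus_{j\ge1}\mathcal O_X\partial_t^{-j}\delta$. Let $\mathcal D_X$ and $t$ act by (5) for all $j\in\mathbb Z$. Put $u=\partial_t^{-1}$ and $F_k\tilde B_f=\bigoplus_{j\le k}\mathcal O_X\partial_t^j\delta$.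

The relations persist. On $v\partial_t^j\delta$, the operator $\partial_tt$ gives $fv\partial_t^{j+1}\delta-jv\partial_t^j\delta$ and $t\partial_t$ gives $fv\partial_t^{j+1}\delta-(j+1)v\partial_t^j\delta$, so $[\partial_t,t]=1$. In $[\xi,t](v\partial_t^j\delta)$ everything cancels except $\xi(f)v\partial_t^j\delta\,(1+j-(j+1))=0$. Clearly $\partial_t$ commutes with $\mathcal D_X$. In $[\xi,\xi'](v\partial_t^j\delta)$ the terms $\xi(f)\xi'(v)+\xi'(f)\xi(v)$ and $\xi(f)\xi'(f)v$ are symmetric and cancel, so this is a $\mathcal D_X$-module.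

**Definition.** For $\alpha\le1$ put $\tilde V^\alpha=V^\alpha B_f\oplus N_-$.

**(a)** *If $\alpha\le1$, $w\in B_f$ and $\partial_tw\in V^{\alpha-1}$, then $w\in V^\alpha$.* This is what allows division by $\partial_t$. If $w\notin V^\alpha$, let $\beta$ be the largest index with $w\in V^\beta$; so $\beta<\alpha\le1$ and $w\notin V^{>\beta}$. As $\alpha-1>\beta-1$, $\partial_tw\in V^{>\beta-1}$ and so $t\partial_tw\in V^{>\beta}$. But $t\partial_t=\partial_tt-1$ acts on $V^\beta/V^{>\beta}$ as $\beta-1$ plus a locally nilpotent operator, hence bijectively, because $\beta\neq1$. So $w\in V^{>\beta}$, a contradiction.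

**(b)** *$\partial_t\tilde V^\alpha=\tilde V^{\alpha-1}$ for $\alpha\le1$.* We have $\partial_tN_-=\mathcal O_X\delta+N_-$, so $\partial_t\tilde V^\alpha=\partial_tV^\alpha+\mathcal O_X\delta+N_-$. This lies in $\tilde V^{\alpha-1}$ by (V2) and (V4), because $\alpha-1\le0$. Conversely let $v=\sum_{j\ge0}v_j\partial_t^j\delta\in V^{\alpha-1}$. Since $v_0\delta\in V^{\alpha-1}$ by (V4), also $v-v_0\delta\in V^{\alpha-1}$. It equals $\partial_tw$ with $w\in B_f$, and $w\in V^\alpha$ by (a). So $v\in\partial_tV^\alpha+\mathcal O_X\delta\subseteq\partial_t\tilde V^\alpha$. Also $N_-\subseteq\partial_tN_-$.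

**Extension to all $\alpha$.** As $\partial_t$ is bijective on $\tilde B_f$, (b) shows that
$$\tilde V^\alpha:=\partial_t^{-m}\tilde V^{\alpha-m}\qquad(m\in\mathbb Z_{\ge0},\ \alpha-m\le1)$$
does not depend on $m$. Comparing two or more indices with a common large $m$, we see that $\tilde V^\bullet$ is decreasing, exhaustive, constant on each $(\frac i\ell,\frac{i+1}\ell]$, and
$$\partial_t\tilde V^\alpha=\tilde V^{\alpha-1},\qquad u\tilde V^\alpha=\tilde V^{\alpha+1}\qquad\text{for all }\alpha\in\mathbb Q .\tag{6}$$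

**(c)** *$\tilde V^\alpha$ is $\mathcal D_X$-stable.* Since $\mathcal D_X$ commutes with $\partial_t$, we may take $\alpha\le1$. Here $V^\alpha$ is $\mathcal D_X$-stable, $N_-$ is $\mathcal O_X$-stable, and $\xi(v\partial_t^{-j}\delta)\in N_-$ for $j\ge2$. What remains is $\xi(v\partial_t^{-1}\delta)=\xi(v)\partial_t^{-1}\delta-v\xi(f)\delta$. Now $\partial_t(v\xi(f)\delta)=\xi(v)\delta-\xi(v\delta)\in V^0$ by (V4) and $\mathcal D_X$-stability, so (a) with $\alpha=1$ gives $v\xi(f)\delta\in V^1\subseteq\tilde V^\alpha$.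

**(d)** *$\partial_tt$ preserves $\tilde V^\alpha$, and $\partial_tt-\alpha$ is locally nilpotent on $\tilde V^\alpha/\tilde V^{>\alpha}$.* Let first $\alpha\le1$. We have $\partial_tt(v\partial_t^{-j}\delta)=fv\partial_t^{1-j}\delta+jv\partial_t^{-j}\delta$. For $j\ge2$ this is in $N_-$; for $j=1$ the first term is $fv\delta=t(v\delta)\in V^1$ by (V4) and (V2). So $\partial_tt$ preserves $\tilde V^\alpha$. If $\alpha<1$, then $\tilde V^{>\alpha}=V^{>\alpha}\oplus N_-$ and $\tilde V^\alpha/\tilde V^{>\alpha}=V^\alpha/V^{>\alpha}$, so (V3) applies. For general $\alpha$ choose $m\ge0$ with $\alpha-m<1$. From $t\partial_t^m=\partial_t^mt-m\partial_t^{m-1}$ we get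
$$\big(\partial_tt-(\alpha-m)\big)\partial_t^m=\partial_t^m(\partial_tt-\alpha),$$
so $\partial_t^m:\tilde V^\alpha\to\tilde V^{\alpha-m}$ carries both claims from $\alpha-m$ to $\alpha$.

**Example.** For $f=x$ on $\mathbb A^1$ we have $V^\alpha=B_f$ for $\alpha\le1$, so $\tilde V^\alpha=\tilde B_f$ for $\alpha\le1$, and by (6) for all $\alpha$. This is why separatedness was never required.

## 7. A basis adapted to $\sum_lz_l^p$

**Proposition 2.** Let $g=f+\sum_{l=1}^Nz_l^p$ on $Y=X\times\mathbb A^N$, where $D=\mathrm{div}(f)$ is reduced and $p$ is as in (4). Then $\mathrm{div}(g)$ is reduced and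
$$I_k(\mathrm{div}\,g)\subseteq\big(I_k(D)+(z_1,\dots,z_N)^r\big)\mathcal O_Y .$$

The proof occupies Sections 7–9.

**Step 1: $\mathrm{div}(g)$ is reduced, so that $I_k$ makes sense.** Regular local rings are factorial, so we must exclude $g=b^2c$ in a local ring of $Y$ with $b$ prime. In that case $b$ divides every derivative of $g$, in particular $\partial g/\partial z_1=pz_1^{p-1}$. So $z_1$ is not a unit there, it is prime, and $b$ is associated to $z_1$. Hence $z_1\mid g$. But $g|_{z_1=0}=f+\sum_{l\ge2}z_l^p$ is not zero: as a polynomial in $z_2,\dots,z_N$ it has constant term $f\neq0$. A nonzero function on an irreducible variety is nonzero in every local ring, so this is a contradiction.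

**Step 2: split $\tilde B_g$ into an $X$-part and a $z$-part.** For $m\in\tilde B_f$ and $h=\sum h_{b,i}z^bu^i\in\mathbb C[z][u^{\pm1}]$ let $m\,h=\sum h_{b,i}(u^im)z^b$. This identifies
$$\tilde B_g=\mathcal O_X[z][u^{\pm1}]\delta=\tilde B_f\otimes_{\mathbb C[u^{\pm1}]}\mathbb C[z][u^{\pm1}] .$$
Thus $(v\partial_t^j\delta)\,z^bu^i$ is the element $vz^b\partial_t^{j-i}\delta$ of $\tilde B_g$. Since $\xi(g)=\xi(f)$ for $\xi\in\mathrm{Der}(\mathcal O_X)$, $\mathcal D_X$ acts on the factor $\tilde B_f$ only. For $m\in\tilde B_f$, $h\in\mathbb C[z][u]$,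
$$\partial_{z_l}(m\,h)=(\partial_tm)\,L_lh,\qquad L_l:=u\frac{\partial}{\partial z_l}-pz_l^{p-1},\tag{7}$$
$$t(m\,h)=(tm)\,h+m\Big(\sum_lz_l^p+u^2\frac{\partial}{\partial u}\Big)h .\tag{8}$$
It suffices to check these on $m=v\partial_t^j\delta$, $h=z^bu^i$. For (7), both sides equal $b_lvz^{b-1_l}\partial_t^{j-i}\delta-pvz_l^{p-1}z^b\partial_t^{j-i+1}\delta$, where $1_l$ is the $l$-th unit vector. For (8), the left side is $gvz^b\partial_t^{j-i}\delta-(j-i)vz^b\partial_t^{j-i-1}\delta$. The summand $(tm)h$ contributes $fvz^b\partial_t^{j-i}\delta-jvz^b\partial_t^{j-i-1}\delta$, and the rest is $\sum_lz_l^pvz^b\partial_t^{j-i}\delta+ivz^b\partial_t^{j-i-1}\delta$. The $L_l$ commute with each other and with $u$, and $[L_l,z_{l'}]=\delta_{ll'}u$.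

**Step 3: the basis.** The aim is a basis on which $\partial_{z_l}$ acts by a shift. For $a\in\{0,\dots,p-2\}^N$ and $\nu\in\mathbb N^N$ put
$$e_{a,\nu}=L^\nu z^a\in\mathbb C[z][u],\qquad\rho(a,\nu)=\sum_l\Big(\nu_l+\frac{a_l+1}p\Big).$$
In one variable, $L(u^iz^e)=e\,u^{i+1}z^{e-1}-p\,u^iz^{e+p-1}$. So by induction, with exponents $a-i+(\nu-i)(p-1)=a+\nu(p-1)-ip$,
$$e_{a,\nu}=\prod_l\ \sum_{0\le i_l\le\nu_l}c^{(a_l,\nu_l)}_{i_l}\,u^{i_l}\,z_l^{\,a_l-i_l+(\nu_l-i_l)(p-1)},\tag{9}$$
where $c_0^{(a,0)}=1$, $c_i^{(a,\nu)}=0$ for $i\notin[0,\nu]$, and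
$$c_i^{(a,\nu+1)}=-p\,c_i^{(a,\nu)}+\big(a-(i-1)+(\nu-i+1)(p-1)\big)c_{i-1}^{(a,\nu)} .$$
Different $i$ give different monomials, and $L^\nu z^a$ is a polynomial in $z$, so terms with a negative exponent have coefficient $0$. Moreover $c_0^{(a,\nu)}=(-p)^\nu$, and the exponent of $z_l$ strictly decreases with $i_l$. Hence
$$e_{a,\nu}=(-p)^{|\nu|}z^{a+(p-1)\nu}+(\text{terms of lower total }z\text{-degree, coefficients in }\mathbb C[u]).$$
By division with remainder by $p-1$ in each coordinate, $(a,\nu)\mapsto a+(p-1)\nu$ is a bijection onto $\mathbb N^N$. So the $e_{a,\nu}$ are triangular with respect to the monomials, with invertible diagonal entries, and form a $\mathbb C[u]$-basis of $\mathbb C[z][u]$. Therefore, since $F_k\tilde B_f=u^{-k}\mathcal O_X[u]\delta$,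
$$\tilde B_g=\bigoplus_{a,\nu}\tilde B_f\,e_{a,\nu},\qquad F_k\tilde B_g=u^{-k}\mathcal O_X[z][u]\delta=\bigoplus_{a,\nu}F_k\tilde B_f\,e_{a,\nu}.\tag{10}$$
For $N=1$, $p=2$ the basis begins $1,\ -2z,\ 4z^2-2u$, with $\rho=\frac12,\frac32,\frac52$.

**Step 4: raising $a$ raises $\rho$.** If $a_l\le p-3$, then $L^\nu z^{a+1_l}=e_{a+1_l,\nu}$, and $\rho$ grows by $\frac1p$. If $a_l=p-2$, let $a'$ be $a$ with $l$-th entry replaced by $0$. Then $L_lz^{a'}=-pz_l^{p-1}z^{a'}=-pz^{a+1_l}$, so $L^\nu z^{a+1_l}=-\frac1pe_{a',\nu+1_l}$, and $\rho$ grows by $1-\frac{p-2}p=\frac2p$. So in all cases $L^\nu z^{a+1_l}$ is a scalar multiple of some $e_{a^*,\nu^*}$ with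
$$\rho(a^*,\nu^*)\ge\rho(a,\nu)+\frac1p .\tag{11}$$

## 8. The filtration on the suspension

Put
$$\tilde U^\gamma=\bigoplus_{a,\nu}\tilde V^{\gamma-\rho(a,\nu)}\,e_{a,\nu},\qquad U^\gamma=\tilde U^\gamma\cap B_g .$$
The aim is $V^\gamma B_g\subseteq U^\gamma$, by Lemma 1. Note that $B_g\subseteq\tilde B_g$ is stable under $\mathcal D_Y,t,\partial_t$, so it is enough to work with $\tilde U^\bullet$.

**Conditions 1 and 3.** Sums in (10) are finite and $\tilde V^\bullet$ is exhaustive, so $\tilde U^\bullet$ is exhaustive. As $\rho\in\frac1p\mathbb Z$ and $\tilde V^\bullet$ is constant on the intervals $(\frac i\ell,\frac{i+1}\ell]$, $\tilde U^\bullet$ is constant on each $(\frac i{\ell p},\frac{i+1}{\ell p}]$. So $M=\ell p$.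

For the rest let $m\in\tilde V^{\gamma-\rho}$ with $\rho=\rho(a,\nu)$, and $e=e_{a,\nu}$.

**Stability under $\mathcal D_Y$.** This ring is generated by $\mathcal D_X$, the $z_l$ and the $\partial_{z_l}$. For $\mathcal D_X$ use (c). For $\partial_{z_l}$: by (7), $\partial_{z_l}(me)=(\partial_tm)e_{a,\nu+1_l}$, where $\partial_tm\in\tilde V^{\gamma-\rho-1}$ and $\rho(a,\nu+1_l)=\rho+1$. For $z_l$: from $[L_l,z_l]=u$,
$$z_le_{a,\nu}=L^\nu z^{a+1_l}-\nu_l\,u\,e_{a,\nu-1_l}.$$
The first term times $m$ is in $\tilde U^\gamma$ by (11). In the second, $um\in\tilde V^{\gamma-\rho+1}=\tilde V^{\gamma-\rho(a,\nu-1_l)}$.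

**Stability under $\partial_tt$, and condition 4.** We compute $\partial_tt$ on $me$. By (9), $e$ is homogeneous of weight $\omega=\sum_l\frac{a_l+\nu_l(p-1)}p$ when $z_l$ has weight $\frac1p$ and $u$ has weight $1$. So
$$u\partial_ue=\omega e-\frac1p\sum_lz_l\partial_{z_l}e .$$
By the definition of $L_l$, $z_l^pe=-\frac1pz_l(L_le-u\partial_{z_l}e)$. Adding these, with the first multiplied by $u$ and the second summed over $l$, the terms $uz_l\partial_{z_l}e$ cancel:
$$\Big(\sum_lz_l^p+u^2\partial_u\Big)e=\omega\,u\,e-\frac1p\sum_lz_lL_le .$$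
Next, $z_lL_le=z_lL^{\nu+1_l}z^a=L^{\nu+1_l}z^{a+1_l}-(\nu_l+1)u\,e$, and $\omega+\sum_l\frac{\nu_l+1}p=\sum_l\big(\nu_l+\frac{a_l+1}p\big)=\rho$. Hence
$$\Big(\sum_lz_l^p+u^2\partial_u\Big)e=\rho\,u\,e-\frac1p\sum_lL^{\nu+1_l}z^{a+1_l}.$$
Insert this in (8) and apply $\partial_t=u^{-1}$:
$$(\partial_tt-\gamma)(me)=\big((\partial_tt-(\gamma-\rho))m\big)e-\frac1p\sum_l(\partial_tm)\,L^{\nu+1_l}z^{a+1_l}.\tag{12}$$
So, up to the last sum, $e_{a,\nu}$ shifts the eigenvalues of $\partial_tt$ by $\rho$. The last sum is negligible: $\partial_tm\in\tilde V^{\gamma-\rho-1}$, and by (11) applied to $(a,\nu+1_l)$ the element $L^{\nu+1_l}z^{a+1_l}$ is a multiple of a basis element with $\rho$-value at least $\rho+1+\frac1p$. So the sum lies in $\tilde U^{\gamma+1/p}\subseteq\tilde U^{>\gamma}$. By (d), the first term is in $\tilde U^\gamma$, so $\partial_tt$ preserves $\tilde U^\gamma$. On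
$$\tilde U^\gamma/\tilde U^{>\gamma}=\bigoplus_{a,\nu}\big(\tilde V^{\gamma-\rho(a,\nu)}/\tilde V^{>\gamma-\rho(a,\nu)}\big)e_{a,\nu}$$
the operator $\partial_tt-\gamma$ acts on each summand as $\partial_tt-(\gamma-\rho(a,\nu))$ acts on the coefficient, so it is locally nilpotent by (d). Since $U^{>\gamma}=\tilde U^{>\gamma}\cap B_g$, the quotient $U^\gamma/U^{>\gamma}$ is a subspace of $\tilde U^\gamma/\tilde U^{>\gamma}$, and condition 4 holds.

**The action of $t$.** We have $t=u(\partial_tt)$, which maps $\tilde U^\gamma$ into $u\tilde U^\gamma=\tilde U^{\gamma+1}$ by (6).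

**Conclusion.** Lemma 1 gives $V^1B_g\subseteq\tilde U^1$. Both this and (10) are decompositions along the same basis, so every $c\in F_kB_g\cap V^1B_g$ can be written
$$c=\sum_{a,\nu}m_{a,\nu}e_{a,\nu},\qquad m_{a,\nu}\in F_k\tilde B_f\cap\tilde V^{1-\rho(a,\nu)}.\tag{13}$$

## 9. The Hodge ideal of $f+\sum_lz_l^p$

**Step 1: evaluation maps.** To turn (13) into a statement on ideals, let $\varphi_g:F_k\tilde B_g\to\mathcal O_X[z]$ be the $\mathcal O_X[z]$-linear map with
$$v\partial_t^j\delta\mapsto j!\,g^{k-j}v\ \ (0\le j\le k),\qquad v\partial_t^j\delta\mapsto0\ \ (j<0),$$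
and define $\varphi_f:F_k\tilde B_f\to\mathcal O_X$ likewise with $f$. By (H1), $I_k(\mathrm{div}\,g)=\varphi_g(F_kB_g\cap V^1B_g)$. Also
$$I_k(D)=\varphi_f(F_k\tilde B_f\cap\tilde V^1),$$
because $F_k\tilde B_f\cap\tilde V^1=(F_kB_f\cap V^1B_f)\oplus N_-$ and $\varphi_f(N_-)=0$. Since $g-f\in(z)^p\subseteq(z)^r$, we have $\varphi_g(m\,z^b)\equiv\varphi_f(m)z^b\bmod(z)^r$ for $m\in F_k\tilde B_f$.

**Step 2: expand.** Let $c$ be as in (13). By (9), $\varphi_g(c)$ is congruent mod $(z)^r$ to a $\mathbb C$-linear combination of terms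
$$\varphi_f\big(u^{|i|}m_{a,\nu}\big)\prod_lz_l^{\,a_l-i_l+(\nu_l-i_l)(p-1)},\qquad0\le i_l\le\nu_l,$$
with all exponents $\ge0$. We show that each lies in $I_k(D)\mathcal O_Y+(z)^r$.

* *$|i|>k$.* Then $u^{|i|}m_{a,\nu}\in F_{-1}\tilde B_f$, and the term is $0$.
* *$|i|\le k$ and $i_l<\nu_l$ for some $l$.* The exponent of $z_l$ is at least $-i_l+(p-1)\ge p-1-k\ge r$, because $p\ge r+k+1$. So the term is in $(z)^r$.
* *$i=\nu$ and $|\nu|\le k$.* The monomial is $z^{a-\nu}$. If $|a|-|\nu|\ge r$, the term is in $(z)^r$. Otherwise $|a|\le k+r-1$, and by the second entry of the maximum in (4),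
$$\sum_l\frac{a_l+1}p=\frac{|a|+N}p\le\frac{k+r-1+N}p<\eta .$$
By (6) and (13), $u^{|\nu|}m_{a,\nu}\in F_k\tilde B_f\cap\tilde V^\alpha$ with $\alpha=1-\rho(a,\nu)+|\nu|=1-\sum_l\frac{a_l+1}p\in(1-\eta,1)$. By (3),
$$F_k\tilde B_f\cap\tilde V^\alpha=(F_kB_f\cap V^\alpha B_f)\oplus N_-=(F_kB_f\cap V^1B_f)\oplus N_-=F_k\tilde B_f\cap\tilde V^1 .$$
So $\varphi_f(u^{|\nu|}m_{a,\nu})\in I_k(D)$.

Hence $\varphi_g(c)\in(I_k(D)+(z)^r)\mathcal O_Y$ for every $c$, which proves Proposition 2. $\square$

## 10. From the suspension to $G$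

Let $T$ and $G$ be as in (1), with $p$ as in (4), and $J=\big(I_k(D)+(z)^r\big)\mathcal O_{X\times\mathbb A^N_z}$.

**$\mathrm{div}(G)$ is reduced.** If $b^2\mid G$ in a local ring of $T$ with $b$ prime, then $b$ divides $\partial G/\partial w_1=z_1^p$ and $\partial G/\partial y=f$. So $b$ is associated to $z_1$ and $z_1\mid f$. This is absurd, since $f|_{z_1=0}\ne0$.

**Proposition 3.** $I_k(\mathrm{div}\,G)\subseteq J\cdot\mathcal O_T$.

*Proof.*

**Step 1: the generic part, by extracting roots.** Let $s=y\,w_1\cdots w_N$ and $T^\circ=\{s\ne0\}\subseteq T$. Consider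
$$\pi:T'=X\times\mathbb A^N_{z'}\times(\mathbb G_m)^N_\omega\times(\mathbb G_m)_y\to T^\circ,\qquad z_l=z_l'/\omega_l,\quad w_l=y\,\omega_l^p .$$
After the coordinate change $z'_l=\omega_lz_l$, the map is $(\omega,y)\mapsto(y\omega_1^p,\dots,y\omega_N^p,y)$ on the torus and the identity on the rest, so $\pi$ is étale. It is surjective, since one can choose $\omega_l$ with $\omega_l^p=w_l/y$. And
$$\pi^*G=yf+\sum_ly\,\omega_l^p\,\frac{{z_l'}^p}{\omega_l^p}=y\Big(f+\sum_l{z_l'}^p\Big),$$
with $y$ a unit. Apply (H3) to $\pi$ and to the smooth projection $T'\to X\times\mathbb A^N_{z'}$, and then Proposition 2: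
$$I_k(\mathrm{div}\,G)\mathcal O_{T'}=I_k\Big(\mathrm{div}\big(f+\textstyle\sum_l{z_l'}^p\big)\Big)\mathcal O_{T'}\subseteq\big(I_k(D)+(z')^r\big)\mathcal O_{T'}=J\mathcal O_{T'} ,$$
the last equality because $z_l'=\omega_lz_l$ with $\omega_l$ a unit. Since $\pi$ is faithfully flat, $I_k(\mathrm{div}\,G)|_{T^\circ}\subseteq J\mathcal O_{T^\circ}$.

**Step 2: remove the denominators.** Let $c\in I_k(\mathrm{div}\,G)$. By Step 1, $s^mc\in J\mathcal O_T$ for some $m$. The ideal $J$ does not involve $w,y$, so $\mathcal O_T/J\mathcal O_T=(\mathcal O_{X\times\mathbb A^N_z}/J)[w,y]$ is a polynomial ring, on which the monomial $s$ is a nonzerodivisor. So $c\in J\mathcal O_T$. $\square$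

This is why the coefficients $y$ and $w_l$ are independent variables: the bound at the locus where some of them vanish comes for free from the generic one.

## 11. Descending along a graph

We now prove the second assertion of the Theorem. Let $q=N(p-1)+1$ and let $E$ be reduced effective with $\mathcal O_X(-E)\subseteq(f)+\mathfrak a^q$. Every point of $X$ has an affine open neighborhood $X'$ on which $\mathcal O_X(-E)=(g)$. Since $\mathfrak a^q\subseteq(a_1^p,\dots,a_N^p)$ and $X'$ is affine, (2) holds with $h_0,h_l\in\mathcal O(X')$.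

**Step 1: a chain of slices.** To use (H2), which cuts by one divisor at a time, consider the graph embedding
$$\gamma:X'\hookrightarrow T_{X'}:=X'\times\mathbb A^{2N+1},\qquad z_l=a_l,\quad w_l=h_l,\quad y=h_0,$$
so that $\gamma^*G=g$. Number the $2N+1$ affine coordinates, and let $T_i\subseteq T_{X'}$ be defined by the first $i$ of the $2N+1$ equations of the graph. Then $T_0=T_{X'}$, $T_{2N+1}=\gamma(X')\cong X'$, each $T_i\cong X'\times\mathbb A^{2N+1-i}$ is smooth and irreducible, and $T_{i+1}$ is a divisor in $T_i$. Each $G|_{T_i}$ is nonzero, because it restricts to $g\ne0$ on $X'$.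

**Step 2: the slices are reduced near the graph.** (H2) needs reduced restrictions. Let $P\in\gamma(X')$ and suppose $b^2\mid G|_{T_i}$ in $\mathcal O_{T_i,P}$ with $b$ a nonunit. Then the restriction of $b$ to $\gamma(X')$ is a nonunit at $P$ whose square divides $g\ne0$, contrary to the reducedness of $E$. So $\mathrm{div}(G|_{T_i})$ is reduced at every point of $\gamma(X')$. Let $W_i\subseteq T_i$ be the locus where $\mathrm{div}(G|_{T_i})$ is reduced. It is open, being the complement of the components of multiplicity at least $2$, and it contains $\gamma(X')$. Put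
$$W=T_{X'}\setminus\bigcup_i(T_i\setminus W_i).$$
Each $T_i\setminus W_i$ is closed in $T_{X'}$ and misses $\gamma(X')$, so $W$ is an open neighborhood of $\gamma(X')$, and $W\cap T_i\subseteq W_i$ for all $i$.

**Step 3: apply (H2) $2N+1$ times.** Each $W\cap T_i$ is a nonempty open subset of $T_i$, hence smooth and irreducible. The divisor $W\cap T_{i+1}\subset W\cap T_i$ is not contained in the zero locus of $G|_{T_i}$, since $G|_{T_{i+1}}\ne0$, and $\mathrm{div}(G|_{W\cap T_i})$ is reduced for every $i$. So (H2) applies to each pair $W\cap T_{i+1}\subset W\cap T_i$. Chaining these inclusions and using Proposition 3 on $W\subseteq T_{X'}\subseteq T$ (Hodge ideals are local),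
$$I_k(E)|_{X'}\subseteq I_k(\mathrm{div}\,G)\cdot\mathcal O_{X'}\subseteq\gamma^*(J)\,\mathcal O_{X'}=I_k(D)+(a_1,\dots,a_N)^r=I_k(D)+\mathfrak a^r\quad\text{on }X',$$
because $\gamma^*z_l=a_l$. Such $X'$ cover $X$. The integer $p$, and so $q$, depends only on $D,k,\mathfrak a,r$ with the chosen generators and $\eta$, and neither on $E$ nor on $X'$. This proves the Theorem, and with $\mathfrak a=\mathfrak m_x$ the question of Section 1 is answered affirmatively. $\blacksquare$

## 12. The value $q(r)=6r+1$ for the cusp is optimal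

By (4), $q(r)$ can be chosen to grow linearly in $r$. For $k=0$ and $N=1$ the formula reads $p=\max\{r+1,\lfloor r/\eta\rfloor+1\}=\lfloor r/\eta\rfloor+1$, as $\eta\le1$, and $q(r)=p=\lfloor r/\eta\rfloor+1$. This cannot be improved in general.

Take again $X=\mathbb A^3$, $f=x^2+y^3$, $\mathfrak a=(z)$, $k=0$. By Budur–Saito, $F_0B_f\cap V^\alpha B_f=\mathcal I(X,(\alpha-\epsilon)D)\,\delta$ for $\alpha>0$ and $0<\epsilon\ll1$. The only jumping number of the cusp in $(0,1)$ is $\frac56$, so this ideal is the same for all $\alpha\in(\frac56,1]$, and $\eta=\frac16$ satisfies (3). Hence $q(r)=6r+1$ works. By Section 3, the divisor $\{x^2+y^3+z^{6r}=0\}$ shows that $q=6r$ does not.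

The numbers agree with Proposition 2. By Howald's criterion, $z^d\in I_0(\{x^2+y^3+z^p=0\})$ if and only if $\frac56+\frac{d+1}p>c$ for all $c<1$, that is, $d+1\ge\frac p6$. For $p=6r+1$ this forces $d\ge r$, as the inclusion in $(x,y)+(z)^r$ predicts; for $p=6r$ it allows $d=r-1$.
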